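\title{Incomparable ideal clones with comparable $n$-ary fragments}

\begin{abstract}
An ideal $I$ of subsets of a countably infinite set $X$ determines the clone $\mathcal C_I$ of all finitary operations on $X$ that map products of sets in $I$ to sets in $I$. We prove in ZFC that for every $n\ge 1$ there are ideals $I\subsetneq J$ such that every $n$-ary operation of $\mathcal C_I$ lies in $\mathcal C_J$, while $\mathcal C_I$ and $\mathcal C_J$ are incomparable. For $n>1$ this answers a question of Beiglb\"ock, Goldstern, Heindorf and Pinsker. The ideals live on the vertices and edges of complete $(n+1)$-partite hypergraphs: $J$ consists of the sets of bounded matching number, and $I$ is built by a recursion of length $2^{\aleph_0}$. It follows that the set of arities in which two ideal clones are comparable can be any initial segment of the positive integers.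
\end{abstract}

\section{Introduction}

Let $X$ be a countably infinite set. For $n\ge1$ let $\mathcal O^{(n)}$ be the set of all functions $X^n\to X$, the \emph{$n$-ary operations} on $X$, and let $\mathcal O=\bigcup_{n\ge1}\mathcal O^{(n)}$. A \emph{clone} is a subset of $\mathcal O$ that contains all projections $(x_1,\dots,x_n)\mapsto x_i$ and is closed under composition: if it contains a $k$-ary $f$ and $n$-ary $g_1,\dots,g_k$, then it contains the $n$-ary operation $f(g_1,\dots,g_k)$. The clone \emph{generated} by a set of operations is the smallest clone containing that set.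

An \emph{ideal} on $X$ is a family of subsets of $X$ that is closed under subsets and finite unions; in this paper every ideal contains the ideal $\mathrm{Fin}$ of finite subsets of $X$. We call an ideal $I$ \emph{nontrivial} if $X\notin I$ and $I\ne\mathrm{Fin}$. The members of $I$ are thought of as small sets, and the \emph{ideal clone} of $I$ consists of the operations that respect smallness:
\[
\mathcal C_I=\bigcup_{n\ge 1}\bigl\{f\in\mathcal O^{(n)}: f[A_1\times\dots\times A_n]\in I\text{ for all }A_1,\dots,A_n\in I\bigr\}.
\]
Since $A_1\times\dots\times A_n\subseteq A^n$ for $A=A_1\cup\dots\cup A_n$, an $n$-ary $f$ lies in $\mathcal C_I$ if and only if $f[A^n]\in I$ for all $A\in I$. The set $\mathcal C_I$ is a clone: projections map $A^n$ into $A$, and $f(g_1,\dots,g_k)[A^n]\subseteq f\bigl[g_1[A^n]\times\dots\times g_k[A^n]\bigr]$. The two trivial ideals $\mathrm{Fin}$ and $\mathcal P(X)$ both give $\mathcal O$, which is why we exclude them. The \emph{$n$-ary fragment} of $\mathcal C_I$ is $\mathcal C_I^{(n)}=\mathcal C_I\cap\mathcal O^{(n)}$. Two sets are \emph{comparable} if one of them contains the other.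

A clone is the union of its fragments, so $\mathcal C_I\subseteq\mathcal C_J$ holds exactly when $\mathcal C_I^{(n)}\subseteq\mathcal C_J^{(n)}$ for every $n$. How many arities does one have to inspect? One is not enough: it is known that there are nontrivial ideals whose clones are incomparable although their unary fragments are comparable. The following question is posed in \cite{BGHP}.

\medskip
\noindent\textbf{Problem.} \emph{Let $n>1$. Are there nontrivial ideals $I,J$ on $X$ such that $\mathcal C_I\not\subseteq\mathcal C_J$ and $\mathcal C_J\not\subseteq\mathcal C_I$, but $\mathcal C_I^{(n)}$ and $\mathcal C_J^{(n)}$ are comparable?}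
\medskip

There is a reason to expect the case $n>1$ to differ from $n=1$: binary operations can code tuples. Suppose that $\mathcal C_I$ contains a \emph{pairing}, that is, a binary $p$ and unary $q_1,q_2$ with $q_i(p(x_1,x_2))=x_i$. Iterating $p$ gives, for each $k$, a $k$-ary code $p_k$ and unary decodings $d_1,\dots,d_k\in\mathcal C_I$ with $d_i(p_k(x_1,\dots,x_k))=x_i$. Every $f\in\mathcal C_I^{(k)}$ then equals $f'(p_k)$, where $f'=f(d_1,\dots,d_k)$ is a unary member of $\mathcal C_I$. So $\mathcal C_I$ is generated by its binary fragment, and $\mathcal C_I^{(2)}\subseteq\mathcal C_J$ already forces $\mathcal C_I\subseteq\mathcal C_J$. Pairings do occur. On $X=\mathbb N\times\mathbb N$ let $I$ be the ideal of sets meeting only finitely many columns $\{i\}\times\mathbb N$, fix an injection $c:\mathbb N^4\to\mathbb N$, put $p((i,a),(j,b))=(\max(i,j),c(i,a,j,b))$, and let $q_1,q_2$ decode on the range of $p$ and be the identity elsewhere; all three operations preserve the union of the first $N$ columns, for every $N$. Among ideals with a pairing the answer to the Problem is therefore no, and one might guess that it is always no.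 It is yes, for every $n$.

\begin{theorem}\label{thm:main}
For every $n\ge1$ there are nontrivial ideals $I\subsetneq J$ on $X$ such that
\begin{enumerate}
\item[(1)] $\mathcal C_I^{(n)}\subseteq\mathcal C_J^{(n)}$;
\item[(2)] $\mathcal C_I^{(n+1)}\not\subseteq\mathcal C_J^{(n+1)}$;
\item[(3)] $\mathcal C_J^{(1)}\not\subseteq\mathcal C_I^{(1)}$.
\end{enumerate}
In particular $\mathcal C_I$ and $\mathcal C_J$ are incomparable and their $n$-ary fragments are comparable.
\end{theorem}

The proof is carried out in ZFC. By (3) and Lemma~\ref{lem:dummy} below, the inclusion in (1) is strict. Theorem~\ref{thm:main} is the hard case of a complete description of the arities in which two ideal clones can be comparable. Write $\mathbb N=\{1,2,\dots\}$.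

\begin{theorem}\label{thm:spectrum}
For nontrivial ideals $I,J$ on $X$ let
\[
\Sigma(I,J)=\{k\in\mathbb N:\ \mathcal C_I^{(k)}\text{ and }\mathcal C_J^{(k)}\text{ are comparable}\}.
\]
\begin{enumerate}
\item[(A)] If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ for some $k\ge1$, then $I\subseteq J$. Consequently, equality of the $k$-ary fragments for one $k$ forces $I=J$, and if $I\subsetneq J$ then $\mathcal C_J^{(k)}\not\subseteq\mathcal C_I^{(k)}$ for every $k$.
\item[(B)] $\Sigma(I,J)$ is an initial segment of $\mathbb N$. The clones $\mathcal C_I$ and $\mathcal C_J$ are comparable if and only if $\Sigma(I,J)=\mathbb N$.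
\item[(C)] Every initial segment occurs: $\emptyset$; $\{1,\dots,n\}$ for each $n\ge1$; and $\mathbb N$, the last also with $I\ne J$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:generation}
For every $n\ge1$ there is an ideal clone whose $(n+1)$-ary fragment is not contained in the clone generated by its $n$-ary fragment. In particular, this clone is not generated by its $n$-ary fragment.
\end{corollary}

The idea behind Theorem~\ref{thm:main} is to let $X$ consist of the vertices and the edges of a hypergraph in which every edge has $n+1$ vertices. The $(n+1)$-ary operation that sends the vertices of an edge to the edge itself will respect $I$ but not $J$. An $n$-ary operation receives only $n$ arguments, which cannot be all the vertices of the edge it produces; this missing vertex leaves room to put the arguments into $I$ and keep the values out of $I$. Section~\ref{sec:fragments} derives Theorem~\ref{thm:spectrum} and Corollary~\ref{cor:generation} from Theorem~\ref{thm:main}. Section~\ref{sec:J} defines $J$ and lists what is required of $I$, Section~\ref{sec:recursion} reduces the construction of $I$ to one recursion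 step, Section~\ref{sec:example} carries out that step by hand in a case with $n=1$, and Section~\ref{sec:step} does it in general.

\section{Fragments of ideal clones}\label{sec:fragments}

\begin{lemma}\label{lem:dummy}
If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$ and $1\le k'\le k$, then $\mathcal C_I^{(k')}\subseteq\mathcal C_J^{(k')}$.
\end{lemma}

\begin{proof}
For a $k'$-ary $f$ let $\tilde f(x_1,\dots,x_k)=f(x_1,\dots,x_{k'})$. Then $\tilde f[A^k]=f[A^{k'}]$ for every $A\subseteq X$, so $f$ lies in an ideal clone if and only if $\tilde f$ does.
\end{proof}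

\begin{lemma}\label{lem:unary}
If $I,J$ are nontrivial ideals and $I\not\subseteq J$, then $\mathcal C_I^{(1)}\not\subseteq\mathcal C_J^{(1)}$.
\end{lemma}

\begin{proof}
Let $Y\in I\setminus J$, and let $Z\in J$ be infinite; such $Z$ exists because $J\ne\mathrm{Fin}$. Since $Y$ is countable and nonempty, there is $f:X\to Y$ with $f[Z]=Y$. The whole range of $f$ lies in $I$, so $f\in\mathcal C_I$, and $f\notin\mathcal C_J$ because $Z\in J$ and $f[Z]\notin J$.
\end{proof}

So comparability in any arity forces the ideals to be comparable, and for $I\subsetneq J$ the only inclusion that can hold is $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$. The next example shows that it can hold in all arities. It is also the starting point of the main construction.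

\begin{example}\label{ex:comparable}
Let $X=Q\sqcup\bigsqcup_{k\ge1}B_k$ with $Q$ infinite and $|B_k|=k$. Put
\[
J=\{A: A\cap Q\text{ is finite}\},\qquad I=\{A\in J:\ \sup\nolimits_k|A\cap B_k|<\infty\}.
\]
Both ideals are nontrivial, and $I\subsetneq J$ because $X\setminus Q\in J\setminus I$. We claim that $\mathcal C_I\subseteq\mathcal C_J$. Let $f$ be $r$-ary with $f\notin\mathcal C_J$, say $A\in J$ and $f[A^r]\cap Q$ is infinite. Choose $a^1,a^2,\ldots\in A^r$ with pairwise distinct values $f(a^i)\in Q$. Treat the coordinates $l=1,\dots,r$ in turn, each time passing to a subsequence. If $(a^i_l)_i$ takes some value infinitely often, make it constant. Otherwise it eventually leaves every finite set; as $A\cap Q$ and all $B_k$ are finite, we can arrange that its terms lie outside $Q$ and in pairwise different sets $B_k$. The set $A'$ of all coordinates of the remaining tuples has at most $r$ points in $Q$ and in each $B_k$, so $A'\in I$. But $f[(A')^r]\cap Q$ is infinite, so $f\notin\mathcal C_I$.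
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}, given Theorem~\ref{thm:main}]
(A) If $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$, then $\mathcal C_I^{(1)}\subseteq\mathcal C_J^{(1)}$ by Lemma~\ref{lem:dummy}, and $I\subseteq J$ by Lemma~\ref{lem:unary}. Equality of the fragments gives both $I\subseteq J$ and $J\subseteq I$. If $I\subsetneq J$, then $\mathcal C_J^{(k)}\subseteq\mathcal C_I^{(k)}$ would give $J\subseteq I$, which is false.

(B) Lemma~\ref{lem:dummy} shows that $\Sigma(I,J)$ is an initial segment. If the clones are comparable, so are all fragments. Conversely, let $\Sigma(I,J)=\mathbb N$. By (A) we may assume $I\subseteq J$. If $I=J$, the clones are equal. If $I\subsetneq J$, then by (A) comparability in arity $k$ means $\mathcal C_I^{(k)}\subseteq\mathcal C_J^{(k)}$; this holds for all $k$, so $\mathcal C_I\subseteq\mathcal C_J$.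

(C) For $\emptyset$, write $X=P\sqcup Q$ with $P,Q$ infinite and let $I=\{A:A\cap Q\text{ finite}\}$, $J=\{A:A\cap P\text{ finite}\}$. Then $P\in I\setminus J$ and $Q\in J\setminus I$, so $\Sigma(I,J)=\emptyset$ by (A). For $\{1,\dots,n\}$ take the pair of Theorem~\ref{thm:main}. Arities $k\le n$ lie in $\Sigma(I,J)$ by (1) and (B). For $k>n$, Lemma~\ref{lem:dummy} turns (2) into $\mathcal C_I^{(k)}\not\subseteq\mathcal C_J^{(k)}$ and (3) into $\mathcal C_J^{(k)}\not\subseteq\mathcal C_I^{(k)}$. For $\mathbb N$ with $I\neq J$ take Example~\ref{ex:comparable}.
\end{proof}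

\begin{proof}[Proof of Corollary~\ref{cor:generation}, given Theorem~\ref{thm:main}]
Take $I,J$ as in Theorem~\ref{thm:main}. By (1), the clone $\mathcal C_J$ contains $\mathcal C_I^{(n)}$ and hence the clone generated by it, while $\mathcal C_I^{(n+1)}\not\subseteq\mathcal C_J$ by (2).
\end{proof}

\section{The hypergraph and the ideal $J$}\label{sec:J}

Fix $n\ge1$ and put $m=n+1$. The rest of the paper proves Theorem~\ref{thm:main}.

\subsection*{Tasks}
Condition (1) says that every $n$-ary operation violating $J$ also violates $I$. Since we are going to construct $I$, it is convenient to replace an operation by a right inverse, which tells us for each value which arguments have to be made small.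

An \emph{$n$-task} for an ideal $J$ is a pair $(S,g)$ where $S\subseteq X$, $S\notin J$, and $g=(g_1,\dots,g_n):S\to X^n$ is an injection with $\bigcup_l g_l[S]\in J$. An ideal $I$ \emph{solves} $(S,g)$ if $g^{-1}[A^n]\notin I$ for some $A\in I$; equivalently, if there are $A\in I$ and $P\subseteq S$ with $P\notin I$ and $g_l[P]\subseteq A$ for all $l$.

\begin{lemma}\label{lem:tasks}
Let $I,J$ be ideals. Then $\mathcal C_I^{(n)}\subseteq\mathcal C_J^{(n)}$ if and only if $I$ solves every $n$-task for $J$.
\end{lemma}

\begin{proof}
Suppose $I$ solves every task, and let $f$ be $n$-ary with $f\notin\mathcal C_J$, say $D\in J$ and $S=f[D^n]\notin J$. Choose $g:S\to D^n$ with $f(g(x))=x$ for $x\in S$. Then $(S,g)$ is a task, so $g^{-1}[A^n]\notin I$ for some $A\in I$. As $g^{-1}[A^n]\subseteq f[A^n]$, we get $f\notin\mathcal C_I$.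

Conversely, let $(S,g)$ be a task that $I$ does not solve, and let $D=\bigcup_lg_l[S]$. Fix $x_0\in X$, put $f(g(x))=x$ for $x\in S$ and $f=x_0$ outside $g[S]$. Then $f[A^n]\subseteq g^{-1}[A^n]\cup\{x_0\}\in I$ for all $A\in I$, and $f[D^n]\supseteq S\notin J$. So $f\in\mathcal C_I^{(n)}\setminus\mathcal C_J^{(n)}$.
\end{proof}

\subsection*{Vertices and edges}
In Example~\ref{ex:comparable} the set $Q$ has no structure. We replace it by a set of edges attached to the finite blocks, so that one $m$-ary operation can map the blocks onto it.

For $k\ge1$ let $V_{k,1},\dots,V_{k,m}$ be sets of size $k$, all pairwise disjoint, also for different $k$. Put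
\[
V_k=\bigcup_{i=1}^mV_{k,i},\qquad E_k=\prod_{i=1}^mV_{k,i},\qquad V=\bigcup_kV_k,\qquad E=\bigcup_kE_k .
\]
The elements of $V$ are \emph{vertices}, those of $E$ are \emph{edges}, and we take $X=V\sqcup E$; thus an edge is a single point of $X$. This loses no generality, since the theorem is invariant under bijections of the underlying set. For an edge $e=(v_1,\dots,v_m)\in E_k$ let $\partial e=\{v_1,\dots,v_m\}\subseteq V_k$, a set of exactly $m$ vertices. For $m=2$, the pair $(V_k,E_k)$ is the complete bipartite graph with $k+k$ vertices. For $A\subseteq V$ we have the induced edges and the star,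
\[
E[A]=\{e\in E:\partial e\subseteq A\}\ \subseteq\ \operatorname{St}(A)=\{e\in E:\partial e\cap A\ne\emptyset\},
\]
and we call $A\subseteq V$ \emph{thin} if $\sup_k|A\cap V_k|<\infty$. Subsets and finite unions of thin sets are thin, and $V$ is not thin. Fix $x_0\in X$ and define the $m$-ary operation
\[
h(x_1,\dots,x_m)=\begin{cases}\text{the edge }(x_1,\dots,x_m)&\text{if }(x_1,\dots,x_m)\in E,\\ x_0&\text{otherwise.}\end{cases}
\]
Finally fix an injection $\varphi:E\to V$ with $\varphi[E_k]\subseteq V_{k^m}$ for all $k$; it exists because $|E_k|=k^m\le|V_{k^m}|$.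

We want $h\in\mathcal C_I\setminus\mathcal C_J$, and we arrange $h\notin \mathcal C_J$ by $V\in J$ and $E\notin J$. Condition (1) then forces certain sets of edges into $J$. Let $\emptyset\neq A\in I$ consist of at most one vertex $a_k$ from each $V_{k,m}$, and let $u:X\to A$ send $V_k$ to $a_k$ whenever $a_k$ exists. Then $u\in\mathcal C_I$, so the $n$-ary operation $h(x_1,\dots,x_n,u(x_1))$ lies in $\mathcal C_I$, hence in $\mathcal C_J$, and its image of $V^n$ contains $\operatorname{St}(A)$. The same works with $u(x_1)$ inserted at any other position, and a thin set is a finite union of sets $A$ of these kinds. So $J$ must contain the star of every thin set in $I$. We let $J$ be generated by $V$ and the stars of all thin sets, and describe it by matchings.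

A \emph{matching} is a set of edges $e$ whose vertex sets $\partial e$ are pairwise disjoint. For $Y\subseteq X$ let $\nu_k(Y)$ be the largest size of a matching contained in $Y\cap E_k$, and put
\[
J=\{Y\subseteq X:\ \sup\nolimits_k\nu_k(Y)<\infty\}.
\]

\begin{lemma}\label{lem:J}
$J$ is a nontrivial ideal with $V\in J$ and $E\notin J$. If $A\subseteq V$ is thin, then $\operatorname{St}(A)\in J$ and $E[A]\in J$.
\end{lemma}

\begin{proof}
A matching in $Y\cup Y'$ splits into one in $Y$ and one in $Y'$, so $\nu_k(Y\cup Y')\le\nu_k(Y)+\nu_k(Y')$; also $\nu_k$ is monotone and $\nu_k(Y)\le|Y|$. Hence $J$ is an ideal. It contains the infinite set $V$, since $\nu_k(V)=0$. Numbering each $V_{k,i}$ by $1,\dots,k$, the $k$ edges whose vertices all carry the same number form a matching, so $\nu_k(E)=k$ and $E\notin J$. The edges of a matching in $\operatorname{St}(A)\cap E_k$ contain distinct points of $A\cap V_k$, so $\nu_k(\operatorname{St}(A))\le|A\cap V_k|$.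
\end{proof}

Conversely, if $\nu_k(Y)\le N$ for all $k$, then the at most $mN$ vertices of a maximal matching in $Y\cap E_k$ meet every edge of $Y\cap E_k$, so $Y\cap E$ lies in the star of a thin set. Thus $J$ is the ideal announced above. From now on, \emph{task} means $n$-task for this $J$.

\begin{proposition}\label{prop:reduction}
Let $I\subseteq J$ be an ideal such that
\begin{enumerate}
\item[(i)] if $A\in I$ and $A\subseteq V$, then $A$ is thin and $E[A]\in I$;
\item[(ii)] $I$ solves every task.
\end{enumerate}
Then $I$ and $J$ are as in Theorem~\ref{thm:main}.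
\end{proposition}

\begin{proof}
We have $X\notin I$ because $I\subseteq J$. The pair $(E,(\varphi,\dots,\varphi))$ is a task, so $\varphi^{-1}[A]\notin I$ for some $A\in I$; then $\varphi^{-1}[A]$ is infinite, hence so is $A$, and $I\ne\mathrm{Fin}$. Since $V$ is not thin, $V\in J\setminus I$; so $I\subsetneq J$, and (3) follows from Lemma~\ref{lem:unary} with the roles of $I$ and $J$ exchanged. Condition (1) is Lemma~\ref{lem:tasks}. For (2), if $A\in I$ then $h[A^m]\subseteq E[A\cap V]\cup\{x_0\}\in I$ by (i), so $h\in\mathcal C_I^{(m)}$, whereas $V\in J$ and $h[V^m]\supseteq E\notin J$.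
\end{proof}

\section{Generators and promises}\label{sec:recursion}

By analogy with Example~\ref{ex:comparable} one would try an ideal $I$ that contains all thin sets. This cannot work.

\begin{remark}\label{rem:nothin}
An ideal $I$ as in Proposition~\ref{prop:reduction} omits some thin set. Indeed, let $A\in I$ solve the task $(E,(\varphi,\dots,\varphi))$, so that $P=\varphi^{-1}[A]\notin I$. The set $A\cap V$ is thin by (i), so $|P\cap E_k|\le|A\cap V_{k^m}|$ is bounded in $k$, and $A'=\bigcup_{e\in P}\partial e$ is thin. Since $P\subseteq E[A']$ and $P\notin I$, (i) gives $A'\notin I$.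
\end{remark}

So $I$ has to accept the thin set $A\cap V$ and reject the thin set $A'$, and a decision of this kind is needed for every admissible choice of $\varphi$. We make these decisions one at a time, along a well-ordering of all tasks. To solve a task $(S,g)$ we choose a set $P\subseteq S$, \emph{promise} never to put $P$ into $I$, and put a \emph{generator} $H\supseteq\bigcup_l g_l[P]$ into $I$.

Condition (i) prescribes which generators are allowed and what they bring along. Call $H\subseteq X$ \emph{tame} if $H\in J$ and $H\cap V$ is thin. Finite sets are tame, and so are subsets and finite unions of tame sets. For $H\subseteq X$ put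
\[
\operatorname{cl}(H)=H\cup E[H\cap V].
\]
The operator $\operatorname{cl}$ is monotone and $\operatorname{cl}(H)\cap V=H\cap V$. If $H$ is tame then $\operatorname{cl}(H)\in J$ by Lemma~\ref{lem:J}. A point $x$ lies in $\operatorname{cl}(H)$ if and only if $x\in H$ or $x$ is an edge with $\partial x\subseteq H$.

Write $\mathfrak c=2^{\aleph_0}$. The data accumulated at an intermediate stage are of the following kind. A \emph{state} is a pair $(\mathcal H,\mathcal P)$ of families of subsets of $X$ such that
\begin{enumerate}
\item[(S1)] $|\mathcal H|<\mathfrak c$ and $|\mathcal P|<\mathfrak c$;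
\item[(S2)] all members of $\mathcal H$ are tame, the union of two members is a member, and every finite subset of $X$ is contained in a member;
\item[(S3)] $P\not\subseteq\operatorname{cl}(H)$ for all $P\in\mathcal P$ and $H\in\mathcal H$.
\end{enumerate}
For $Y\subseteq X$ let $\mathcal H+Y=\{H\cup Y:H\in\mathcal H\}$. If $Y$ is tame, then $\mathcal H+Y$ inherits (S1) and (S2) from $\mathcal H$; only (S3) is ever at stake.

\begin{proposition}\label{prop:step}
Let $(\mathcal H,\mathcal P)$ be a state and $(S,g)$ a task. There are a tame set $H^*$ and a set $P^*\subseteq S$ such that $g_l[P^*]\subseteq H^*$ for all $l\le n$ and $(\mathcal H+H^*,\mathcal P\cup\{P^*\})$ is a state.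
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:step}]
A task consists of a subset of the countable set $X$ and a function from it to $X^n$, so there are at most $\mathfrak c$ tasks, and there is at least one. Enumerate them, with repetitions if necessary, as $(S^\alpha,g^\alpha)$, $\alpha<\mathfrak c$. By recursion we choose tame sets $H_\alpha$ and sets $P_\alpha\subseteq S^\alpha$ with $g^\alpha_l[P_\alpha]\subseteq H_\alpha$ for all $l$. For $\alpha\le\mathfrak c$ let $\mathcal H_\alpha$ be the family of all finite unions of finite sets and sets $H_\beta$ with $\beta<\alpha$, and let $\mathcal P_\alpha=\{P_\beta:\beta<\alpha\}$. Then $(\mathcal H_\alpha,\mathcal P_\alpha)$ satisfies (S2), and (S1) if $\alpha<\mathfrak c$, because $|\mathcal H_\alpha|\le\aleph_0+|\alpha|$. We maintain (S3) for all $\alpha\le\mathfrak c$.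

For $\alpha=0$ there is nothing to check. At a limit $\lambda\le\mathfrak c$, any $P\in\mathcal P_\lambda$ and $H\in\mathcal H_\lambda$ already lie in $\mathcal P_\alpha$ and $\mathcal H_\alpha$ for some $\alpha<\lambda$, so (S3) persists. If $\alpha<\mathfrak c$ and $(\mathcal H_\alpha,\mathcal P_\alpha)$ is a state, let $H_\alpha,P_\alpha$ be the sets given by Proposition~\ref{prop:step} for the task $(S^\alpha,g^\alpha)$. Every member of $\mathcal H_{\alpha+1}$ is contained in a member of $\mathcal H_\alpha+H_\alpha$, so (S3) holds at $\alpha+1$ by monotonicity of $\operatorname{cl}$.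

Let $I=\{Y:Y\subseteq\operatorname{cl}(H)\text{ for some }H\in\mathcal H_{\mathfrak c}\}$. This is an ideal, since $\operatorname{cl}(H)\cup\operatorname{cl}(H')\subseteq\operatorname{cl}(H\cup H')$, and $I\subseteq J$ because the members of $\mathcal H_{\mathfrak c}$ are tame. If $A\in I$ and $A\subseteq V$, then $A\subseteq\operatorname{cl}(H)\cap V=H\cap V$ for some $H\in\mathcal H_{\mathfrak c}$; so $A$ is thin and $E[A]\subseteq\operatorname{cl}(H)$, which is (i). By (S3) at $\mathfrak c$ no $P_\alpha$ lies in $I$, while $H_\alpha\in I$; so $I$ solves $(S^\alpha,g^\alpha)$, which is (ii). Proposition~\ref{prop:reduction} completes the proof.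
\end{proof}

In Proposition~\ref{prop:step} two things can go wrong: the new generator may break an old promise, and the new promise may be broken at once by the new generator together with old ones. A state may contain uncountably many sets, so we cannot treat these threats one after another along a sequence. Instead we produce $\mathfrak c$ candidates and show that each threat eliminates only finitely many of them. There are fewer than $\mathfrak c$ threats, because $\aleph_0\cdot\kappa\cdot\lambda=\max(\aleph_0,\kappa,\lambda)<\mathfrak c$ for nonzero cardinals $\kappa,\lambda<\mathfrak c$; so a candidate survives. This is all the cardinal arithmetic we need, and it holds in ZFC.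

For old promises it suffices that the candidates are nearly disjoint.

\begin{lemma}\label{lem:three}
Let $H,Y_1,Y_2,Y_3\subseteq X$ and $T=(Y_1\cap Y_2)\cup(Y_1\cap Y_3)\cup(Y_2\cap Y_3)$. Then
\[
\operatorname{cl}(H\cup Y_1)\cap\operatorname{cl}(H\cup Y_2)\cap\operatorname{cl}(H\cup Y_3)\subseteq\operatorname{cl}(H\cup T).
\]
\end{lemma}

\begin{proof}
Let $x$ lie in the left side. For each $i$, either $x\in H\cup Y_i$, or $x$ is an edge with $\partial x\subseteq H\cup Y_i$. Two indices $i\ne j$ satisfy the same alternative, and $(H\cup Y_i)\cap(H\cup Y_j)=H\cup(Y_i\cap Y_j)\subseteq H\cup T$. So $x\in H\cup T$ or $\partial x\subseteq H\cup T$.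
\end{proof}

Two sets would not do: for $H=\emptyset$, $Y_1=\{e\}$, $Y_2=\partial e$, the edge $e$ lies in both closures although $Y_1\cap Y_2=\emptyset$.

\begin{lemma}\label{lem:extension}
Let $(\mathcal H,\mathcal P)$ be a state and $(Y_\xi)_{\xi\in\Xi}$ a family of tame sets such that for distinct $\xi,\eta\in\Xi$ the set $Y_\xi\cap Y_\eta$ is contained in a member of $\mathcal H$. Then $(\mathcal H+Y_\xi,\mathcal P)$ is a state for all but fewer than $\mathfrak c$ indices $\xi$.
\end{lemma}

\begin{proof}
Fix $P\in\mathcal P$ and $H\in\mathcal H$. Suppose $P\subseteq\operatorname{cl}(H\cup Y_\xi)$ for three distinct indices $\xi$, and let $T$ be the union of the pairwise intersections of the three sets $Y_\xi$. By Lemma~\ref{lem:three}, $P\subseteq\operatorname{cl}(H\cup T)$. By hypothesis and (S2), $H\cup T$ is contained in a member of $\mathcal H$, contradicting (S3). So each pair $(P,H)$ eliminates at most two indices, and there are fewer than $\mathfrak c$ pairs.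
\end{proof}

\section{One step by hand}\label{sec:example}

For $j\ge1$ let $\{0,1\}^j$ be the set of $0$--$1$ sequences of length $j$, and for $y\in\{0,1\}^{\mathbb N}$ let $y|j\in\{0,1\}^j$ be its initial segment of length $j$. If $y\ne y'$, then $y|j\ne y'|j$ for all large $j$.

Let $n=1$, so that edges are pairs. For $k=2^j$ index the two vertex classes as $V_{k,1}=\{u_s:s\in\{0,1\}^j\}$ and $V_{k,2}=\{v_s:s\in\{0,1\}^j\}$, and let $e_s=(u_s,v_s)$. Let $S$ be the set of all $e_s$ and $g(e_s)=u_s$. This is a task, since $\nu_{2^j}(S)=2^j$ and $g[S]\subseteq V$; it comes from the unary operation $u_s\mapsto e_s$, which must be kept out of $\mathcal C_I$. Let $(\mathcal H,\mathcal P)$ be any state. Each branch $y\in\{0,1\}^{\mathbb N}$ gives a candidate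
\[
P_y=\{e_{y|j}:j\ge1\},\qquad H_y=g[P_y]=\{u_{y|j}:j\ge1\}.
\]
The set $H_y$ has at most one point in each $V_k$, so it is tame, and $H_y\cap H_{y'}$ is finite for $y\ne y'$. By Lemma~\ref{lem:extension}, all but fewer than $\mathfrak c$ branches keep the old promises.

Now the new promise. Fix $H\in\mathcal H$ and suppose $P_y\subseteq\operatorname{cl}(H\cup H_y)$. The set $H_y$ contains no edge and no vertex $v_s$. So for each $j$ either $e_{y|j}\in H$ or $v_{y|j}\in H$: the old set $H$ has to supply the edge or its missing vertex. If $t$ distinct branches have this property, look at a level $j$ where they are all different. They give $t$ disjoint edges in $E_{2^j}$, each lying in $H$ or having its second vertex in $H$, so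
\[
t\le\nu_{2^j}(H)+|H\cap V_{2^j}|.
\]
The right side is bounded in $j$ because $H$ is tame. So $H$ eliminates finitely many branches, and some branch $y$ survives all threats; $H^*=H_y$ and $P^*=P_y$ are as required.

With one more coordinate the argument breaks, as it must. For $g(e_s)=(u_s,v_s)$, any $H^*$ containing both coordinates of $g$ on $P^*$ has $P^*\subseteq\operatorname{cl}(H^*)$. This $g$ is a right inverse of $h$.

Three features of this example have to be created in general. First, $H_y$ was disjoint from $P_y$ and had at most $n$ points in each $V_k$; a general $g$ takes values anywhere, so we have to thin out $S$. Second, $g$ had finite fibers; in general a coordinate $g_l$ may be constant on a set outside $J$. Third, the sets $H_y$ were almost disjoint, and for $n\ge2$ this can fail for a reason that choosing the branch cannot repair. Take $n=2$, $S=E$, fix $r_k\in V_k$, and let $g(e)=(r_k,\varphi(e))$ for $e\in E_k$. If all candidates $P_y$ meet the same infinitely many $E_k$, then all $H_y$ contain the same infinite set $Z$ of points $r_k$, and $Z$ alone may break an old promise: for instance a promise $P$ consisting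 of one edge through each point of $Z$, all of whose other vertices lie in some $H\in\mathcal H$. The remedy is to choose first the set of levels that are used, and only then the branch. To separate the part of $H_y$ that depends on the levels alone from the part that depends on the branch, we use sunflowers.

\section{The general step}\label{sec:step}

We need two standard facts. The first is the existence of an \emph{almost disjoint} family of size $\mathfrak c$, that is, of $\mathfrak c$ infinite subsets of $\mathbb N$ with pairwise finite intersections: identify $\mathbb N$ with $\bigcup_j\{0,1\}^j$ and take the sets $\{y|j:j\ge1\}$. The second is the sunflower lemma of Erd\H{o}s and Rado, in a form for indexed families, where different indices may carry the same set.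

\begin{lemma}\label{lem:sunflower}
For all $r\ge0$ and $q\ge1$ there is a number $s(r,q)$ with the following property. If $(G_c)_{c\in K}$ is a finite indexed family of sets of size at most $r$ and $|K|\ge s(r,q)$, then there are $K'\subseteq K$ with $|K'|=q$ and a set $R$ such that $G_c\cap G_{c'}=R$ for all distinct $c,c'\in K'$.
\end{lemma}

\begin{proof}
Put $s(0,q)=q$ and $s(r,q)=q+(q-1)\,r\,s(r-1,q)$, and use induction on $r$. For $r=0$ take $R=\emptyset$. Let $r\ge1$ and let $K_0\subseteq K$ be maximal such that the sets $G_c$, $c\in K_0$, are pairwise disjoint. If $|K_0|\ge q$, take $q$ elements of $K_0$ and $R=\emptyset$. Otherwise $|K_0|\le q-1$, and $N=\bigcup_{c\in K_0}G_c$ has at most $(q-1)r$ elements. By maximality $N$ meets $G_c$ for each of the more than $(q-1)\,r\,s(r-1,q)$ indices $c\in K\setminus K_0$. So some $t\in N$ lies in $G_c$ for at least $s(r-1,q)$ of them. Apply the induction hypothesis to these sets $G_c\setminus\{t\}$ and add $t$ to the resulting $R$.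
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
Let $D=\bigcup_lg_l[S]\in J$.

\medskip\noindent\emph{Step 1: shrinking $S$.} The generator will be a subset of $D$, and the promise should consist of edges outside it. So let $S_0=S\setminus(V\cup D)$. Since $V\cup D\in J$, we have $S_0\notin J$; moreover $S_0\subseteq E$ and $S_0\cap D=\emptyset$.

Next we separate the coordinates that can be made constant. Start with $S_1=S_0$ and $L=\emptyset$. As long as there are $l\notin L$ and $z\in X$ such that the fiber $\{e\in S_1:g_l(e)=z\}$ is not in $J$, replace $S_1$ by this fiber and add $l$ to $L$. After at most $n$ rounds we have $S_1\subseteq S_0$ with $S_1\notin J$ and $L\subseteq\{1,\dots,n\}$ such that $g_l$ is constant on $S_1$ for $l\in L$, and all fibers of $g_l$ on $S_1$ lie in $J$ for $l\notin L$. Let $F\subseteq D$ be the finite set of the constant values, and for $e\in S_1$ let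
\[
G(e)=\{g_l(e):l\notin L\}\subseteq D,\qquad |G(e)|\le n .
\]

\medskip\noindent\emph{Step 2: a tree of edges.} For $j=1,2,\dots$ we choose a number $k_j$, a matching $K_j\subseteq S_1\cap E_{k_j}$ of size $2^j$ and a set $R_j$ such that, with $U_j=\bigcup_{e\in K_j}G(e)$,
\begin{enumerate}
\item[($\alpha$)] $G(e)\cap G(e')=R_j$ for distinct $e,e'\in K_j$;
\item[($\beta$)] the sets $U_j$ are pairwise disjoint, and each $V_k$ meets $U_j$ for at most one $j$.
\end{enumerate}
Suppose $K_i$ has been chosen for $i<j$. Let $Q_j$ be the union of $\bigcup_{i<j}U_i$ and all blocks $V_k$ that meet it; this is a finite set. The edges $e\in S_1$ with $G(e)\cap Q_j\ne\emptyset$ form a finite union of fibers of maps $g_l$, $l\notin L$, hence a set in $J$; this is what Step~1 was for. The remaining edges of $S_1$ form a set outside $J$, which therefore contains a matching of size $s(n,2^j)$ inside some $E_{k_j}$. Lemma~\ref{lem:sunflower}, applied to the sets $G(e)$ for $e$ in this matching, gives $K_j$ and $R_j$ with ($\alpha$). Since $U_j\cap Q_j=\emptyset$, the set $U_j$ misses each earlier $U_i$ and each block meeting an earlier $U_i$, which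 is ($\beta$).

As $|K_j|\ge2$, ($\alpha$) gives $R_j\subseteq G(e)$ for every $e\in K_j$. Hence the $R_j\subseteq U_j$ are finite and pairwise disjoint. Enumerate $K_j$ bijectively as $\{e_s:s\in\{0,1\}^j\}$. For an infinite set $M\subseteq\mathbb N$ of levels and a branch $y\in\{0,1\}^{\mathbb N}$ put
\[
P_{M,y}=\{e_{y|j}:j\in M\},\qquad H_{M,y}=\bigcup_{j\in M}G(e_{y|j}),\qquad Z_M=\bigcup_{j\in M}R_j .
\]
Then $Z_M\subseteq H_{M,y}\subseteq D$. By ($\beta$), a block $V_k$ meets at most one of the sets $G(e_{y|j})\subseteq U_j$, so
\begin{equation}\label{eq:n}
|H_{M,y}\cap V_k|\le n\qquad\text{for all }k.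
\end{equation}
Together with $D\in J$ this shows that $H_{M,y}$ and $Z_M$ are tame.

\medskip\noindent\emph{Step 3: choosing the levels.} For fixed $M$ all candidates $H_{M,y}$ contain $Z_M$, so we first find $M$ for which $Z_M$ is harmless. Let $M$ range over an almost disjoint family of size $\mathfrak c$. For distinct $M,M'$ in it, $Z_M\cap Z_{M'}=\bigcup_{j\in M\cap M'}R_j$ because the $R_j$ are pairwise disjoint; this set is finite, hence contained in a member of $\mathcal H$. By Lemma~\ref{lem:extension} we can fix $M$ such that $(\mathcal H',\mathcal P)$ is a state, where $\mathcal H'=\mathcal H+Z_M$. Write $P_y=P_{M,y}$ and $H_y=H_{M,y}$.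

\medskip\noindent\emph{Step 4: branches that keep the old promises.} Let $y\ne y'$ and choose $j_0$ with $y|j\ne y'|j$ for all $j\ge j_0$. A point $x\in H_y\cap H_{y'}$ lies in $G(e_{y|j})\cap G(e_{y'|j'})$ for some $j,j'\in M$, and $j=j'$ by ($\beta$). If $j\ge j_0$, then $x\in R_j\subseteq Z_M$ by ($\alpha$); otherwise $x$ lies in the finite set $T=\bigcup_{i<j_0}U_i$. So $H_y\cap H_{y'}\subseteq T\cup Z_M$, and this is contained in a member of $\mathcal H'$, since $T$ is contained in a member of $\mathcal H$. By Lemma~\ref{lem:extension}, applied to the state $(\mathcal H',\mathcal P)$, the pair $(\mathcal H'+H_y,\mathcal P)$ is a state for all but fewer than $\mathfrak c$ branches $y$.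

\medskip\noindent\emph{Step 5: branches that keep the new promise.} Fix $H\in\mathcal H'$ and let $B$ be the set of branches $y$ with $P_y\subseteq\operatorname{cl}(H\cup H_y)$. We claim that $B$ is finite. Let $y\in B$, $j\in M$ and $e=e_{y|j}$. Then $e\in H\cup H_y$ or $\partial e\subseteq H\cup H_y$. In the first case $e\in H$, because $e\in S_0$ lies outside $D\supseteq H_y$. In the second case note that $\partial e\subseteq V_{k_j}$ has $m=n+1$ elements, while $H_y$ has at most $n$ elements in $V_{k_j}$ by \eqref{eq:n}; so some vertex of $e$ lies in $H$. This is the only place where the arity $n$ of the task is compared with the size $m$ of the edges. We have shown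
\[
Y:=\bigcup_{y\in B}P_y\ \subseteq\ H\cup\operatorname{St}(H\cap V),
\]
and the right side lies in $J$ by Lemma~\ref{lem:J}, because $H$ is tame. If $y_1,\dots,y_t\in B$ are distinct, then for large $j\in M$ the edges $e_{y_1|j},\dots,e_{y_t|j}$ are distinct elements of the matching $K_j$, so $\nu_{k_j}(Y)\ge t$. Hence $|B|\le\sup_k\nu_k(Y)<\infty$. As $|\mathcal H'|<\mathfrak c$, all but fewer than $\mathfrak c$ branches $y$ satisfy $P_y\not\subseteq\operatorname{cl}(H\cup H_y)$ for all $H\in\mathcal H'$.

\medskip\noindent\emph{Conclusion.} Fix a branch $y$ excluded neither in Step~4 nor in Step~5, and put $P^*=P_y\subseteq S$ and $H^*=F\cup H_y$. The set $H^*$ is tame, being the union of a finite set and a tame set. For $e\in P^*\subseteq S_1$ we have $g_l(e)\in F$ if $l\in L$ and $g_l(e)\in G(e)\subseteq H_y$ if $l\notin L$; so $g_l[P^*]\subseteq H^*$ for all $l$. It remains to check (S3) for $(\mathcal H+H^*,\mathcal P\cup\{P^*\})$. Given $H_0\in\mathcal H$, choose by (S2) a set $H_1\in\mathcal H$ containing $H_0\cup F$, and let $H=H_1\cup Z_M\in\mathcal H'$. Then $H_0\cup H^*\subseteq H\cup H_y$. By the choice of $y$, the set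 $\operatorname{cl}(H\cup H_y)$ contains neither $P^*$ nor any $P\in\mathcal P$ as a subset, and so the same holds for $\operatorname{cl}(H_0\cup H^*)$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}, and with it of Theorem~\ref{thm:spectrum} and Corollary~\ref{cor:generation}.

\begin{thebibliography}{1}
\bibitem{BGHP} Mathias Beiglb\"ock, Martin Goldstern, Lutz Heindorf and Michael Pinsker, \emph{Clones from ideals}, arXiv:0802.3822 (2008).
\end{thebibliography}
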